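# Theta operators and decorated rectangular Dyck paths at $q=1$

## 1. Columns, blocks, and the series $G(w)$

A **column** is a finite word $\kappa$ in two letters $\mathsf N$ and $\mathsf D$, read from bottom to top, which is either empty or starts with $\mathsf N$. Write $|\kappa|$ for its length and $d(\kappa)$ for its number of letters $\mathsf D$. Think of a vertical stack of unit north steps, some of which (never the lowest) carry a decoration $\mathsf D$.

A **block** is a finite sequence of columns $(\kappa_0,\dots,\kappa_l)$ such that the walk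
$$s_0=0,\qquad s_{j+1}=s_j+d(\kappa_j)-1$$
satisfies $s_j\ge 0$ for $0\le j\le l$ and $s_{l+1}=-1$. So every column costs one unit, every $\mathsf D$ earns one unit, and the block ends the first time we are in debt. Since $s_{l+1}=\#\mathsf D-(l+1)$, a block with $k$ letters $\mathsf D$ has exactly $k+1$ columns.

The **weight** of a block is
$$z^{\#\mathsf D}\,w^{\#\mathsf N}\prod_{j}e_{|\kappa_j|}\cdot\prod_{\mathsf N}t^{\,s_j+d'},$$
where the last product runs over all letters $\mathsf N$, $j$ is the index of the column containing the letter, and $d'$ is the number of $\mathsf D$'s below it in that column. Here $e_r$ is the elementary symmetric function and $e_0=1$. All the exponents $s_j+d'$ are nonnegative.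

Let us list small blocks.

- No $\mathsf N$: a nonempty column contains an $\mathsf N$, so all columns are empty. The walk then drops to $-1$ at once, and the only block is a single empty column, of weight $1$.
- One $\mathsf N$: the first column cannot be empty (the block would stop), so it is $\mathsf N\mathsf D^k$, followed by $k$ empty columns. The weight is $z^kw\,e_{k+1}$.
- Two $\mathsf N$'s and one $\mathsf D$: there are two columns, and the first contains the $\mathsf D$, since otherwise the walk stops after one column. The blocks are $(\mathsf{NND},\emptyset)$, $(\mathsf{NDN},\emptyset)$, $(\mathsf{ND},\mathsf N)$, with weights $zw^2$ times $e_3$, $te_3$, $e_2e_1$.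

Let $\bar\Lambda$ be the ring of symmetric functions over $\mathbb Q(t)$. For fixed numbers of $\mathsf N$'s and $\mathsf D$'s there are finitely many blocks, so the sum of all block weights is a well-defined series $\mathcal B(w)\in\bar\Lambda[[z,w]]$. Recall that the $t$-binomial coefficient ${a\brack d}_t$ is the sum of $t^{\#\{\text{pairs: a }\mathsf D\text{ before an }\mathsf N\}}$ over all words with $d$ letters $\mathsf D$ and $a-d$ letters $\mathsf N$.

**Lemma 1.1.** The equation
$$G(w)=1+\sum_{r\ge1}e_r\sum_{d=0}^{r-1}{r-1\brack d}_t\,w^{r-d}z^d\prod_{i=0}^{d-1}G(t^iw)\tag{1}$$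
has exactly one solution $G\in\bar\Lambda[[z,w]]$, and it is $\mathcal B$.

**Proof.** *Uniqueness and existence.* The $r$-th summand carries the monomials $w^{r-d}z^d$, of total degree $r\ge1$ in $(z,w)$. Hence the terms of degree $N$ on the right depend only on the terms of $G$ of degree less than $N$, and (1) determines $G$ degree by degree.

*$\mathcal B$ solves (1).* Remove the first column $\kappa_0$ of a block and let $d=d(\kappa_0)$. Then $s_1=d-1$. If $d=0$ the block is over. If $d>0$, the walk must go from $d-1$ to $-1$. It decreases by at most $1$ per column, so it visits $d-2,d-3,\dots,0,-1$ for the first time in this order. Cutting at these first visits splits $(\kappa_1,\dots,\kappa_l)$ uniquely into $d$ segments, starting at the levels $i=d-1,\dots,1,0$. The segment that starts at level $i$ stays at levels $\ge i$ until it ends at $i-1$. After subtraction of $i$ from the levels it is a block. Its true weight has $i$ more in the exponent $s_j+d'$ of each $\mathsf N$, so the segment at level $i$ contributes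 $\mathcal B(t^iw)$. Conversely, any choice of $\kappa_0$ and of $d$ blocks can be put together in this way.

It remains to sum over $\kappa_0$. The empty column contributes $1$. A column with $|\kappa_0|=r\ge1$ and $d(\kappa_0)=d$ is $\mathsf N$ followed by an arbitrary word with $d$ letters $\mathsf D$ and $r-1-d$ letters $\mathsf N$. As $s_0=0$, its power of $t$ counts the pairs ($\mathsf D$ below $\mathsf N$), so these columns contribute $e_rw^{r-d}z^d{r-1\brack d}_t$. This is (1). $\square$

From now on $G=\mathcal B$. Write $G=\sum_{r\ge0}G_rw^r$ with $G_r\in\bar\Lambda[[z]]$: $G_r$ is the generating function of blocks with $r$ letters $\mathsf N$. The list above says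
$$G_0=1,\qquad G_1=\sum_{k\ge0}z^ke_{k+1},\qquad [z^1]\,G_2=e_2e_1+(1+t)e_3.\tag{2}$$
Finally let
$$\Phi:\bar\Lambda\to\bar\Lambda[[z]]\quad\text{be the }\mathbb Q(t)\text{-algebra homomorphism with }\Phi(e_r)=G_r.$$

What is $\Phi$ for? We shall prove two facts. First, replacing each $e_r$ by $G_r$ is exactly what happens to the generating function of paths in a rectangle when we let the paths carry decorated rises. Second, it is exactly what the Theta operators do to symmetric functions when $q=1$. Together they give an identity between Theta operators and decorated rectangular Dyck paths, which we now state.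

## 2. Theta operators, decorated paths, and the identity

**Symmetric functions.** Let $K=\mathbb Q(q,t)$ and $\Lambda=\Lambda_K=K[p_1,p_2,\dots]$. In plethystic notation $X=x_1+x_2+\cdots$, and $f[Y]$ is computed by writing $f$ as a polynomial in the $p_r$ and replacing $p_r$ by $p_r[Y]$, where $p_r[\,\cdot\,]$ raises every variable (including $q,t,w,z,u,v,\zeta$) to the $r$-th power. Put
$$M=(1-q)(1-t),\qquad M_r=p_r[M]=(1-q^r)(1-t^r).$$
For example $e_2[X/M]=\frac12\big(p_1^2/M^2-p_2/M_2\big)$, and $f\mapsto f[X+M/w]$ is the ring homomorphism $p_r\mapsto p_r+M_rw^{-r}$. Put $\mathrm{Exp}[Y]=\exp\big(\sum_{r\ge1}p_r[Y]/r\big)$, so that $\mathrm{Exp}[zX]=\sum_iz^ih_i$ and $\mathrm{Exp}[-zX]=\sum_i(-z)^ie_i$.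

**Macdonald polynomials.** The modified Macdonald polynomials $\widetilde H_\mu=\widetilde H_\mu[X;q,t]$ form a basis of $\Lambda$. A cell $c\in\mu$ has co-arm $a'(c)$ and co-leg $l'(c)$; the corner cell is $(0,0)$. In degree at most two the basis is $\widetilde H_\emptyset=1$, $\widetilde H_{1}=e_1$, $\widetilde H_{2}=s_2+qs_{11}$, $\widetilde H_{11}=s_2+ts_{11}$. Let
$$\Pi\,\widetilde H_\mu=\prod_{c\in\mu,\ c\ne(0,0)}\big(1-q^{a'(c)}t^{l'(c)}\big)\,\widetilde H_\mu ,\qquad \Theta_f=\Pi\, f^*\,\Pi^{-1},$$
where $f^*$ is multiplication by $f[X/M]$. In particular $\Pi1=1$. These $\Theta_f$ are the **Theta operators**.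

*By hand.* Let us compute $\Theta_{e_1}e_1$. Since $\Pi^{-1}e_1=e_1$, it is $M^{-1}\,\Pi(e_1^2)$. From $e_1^2=s_2+s_{11}$ we get $e_1^2=\frac{1-t}{q-t}\widetilde H_2-\frac{1-q}{q-t}\widetilde H_{11}$. The eigenvalues of $\Pi$ are $1-q$ on $\widetilde H_2$ and $1-t$ on $\widetilde H_{11}$, so
$$\Pi(e_1^2)=\frac{M}{q-t}\big(\widetilde H_2-\widetilde H_{11}\big)=M\,s_{11}=Me_2,\qquad \Theta_{e_1}e_1=e_2 .$$

**The symmetric function $e_{m,n}$.** For $m,n\ge1$, $e_{m,n}$ is the symmetric function of degree $n$ attached to the $m\times n$ rectangle: the image of $1$ under the elliptic Hall algebra element $e_{m,n}$ in the sense of Bergeron–Garsia–Leven–Xin. By the rational shuffle theorem of Mellit it is the sum of $q^{\mathrm{dinv}}t^{\mathrm{area}}x^\pi$ over labelled Dyck paths in the rectangle with $m$ east steps and $n$ north steps; in particular $e_{n,n}=\nabla e_n$. Only its value at $q=1$ will be used, in the form (F5) below.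

**Decorated rectangular Dyck paths.** Fix $m,n\ge1$ and $k\ge0$. Let $\pi$ be a lattice path from $(0,0)$ to $(m+k,n+k)$ with unit east and north steps. Row $i$ is the strip $i-1\le y\le i$, and $x_i=x_i(\pi)$ is the $x$-coordinate of the north step in row $i$.

- A **rise** is a row $i\ge2$ with $x_i=x_{i-1}$.
- Let $D$ be a set of $k$ rows (the decorated rows). The **boundary** $L_D$ has vertices $(L_D(i),i)$ with $L_D(0)=0$, and $L_D(i)=L_D(i-1)+1$ if $i\in D$, $L_D(i)=L_D(i-1)+m/n$ if $i\notin D$. Thus $L_D(n+k)=m+k$.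
- A **labelling** puts a positive integer on each north step, strictly increasing upward along each maximal run of north steps, and $x^\pi=\prod_ix_{\mathrm{label}(i)}$.
- $\mathrm{LRD}(m+k,n+k)^{*k}$ is the set of triples ($\pi$, labelling, $D$) where $D$ is a set of $k$ rises of $\pi$ and $x_i\le L_D(i-1)$ for all $i$.
- The **area of row $i$** is $\lfloor L_D(i-1)\rfloor-x_i$, and $\mathrm{area}(\pi)$ is the sum of the areas of the rows *not* in $D$.

Note that the boundary depends on which rows are decorated. Take $m=3$, $n=2$, $k=1$. For $D=\{2\}$ we have $(L_D(0),L_D(1),L_D(2))=(0,\frac32,\frac52)$. For $D=\{3\}$ we have $(0,\frac32,3)$. In the latter case row 3 has area $3-x_3$, which is at least $2$ since $x_3=x_2\le1$, but it does not count, because row 3 is decorated.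

**Theorem 2.1.** For all $m,n\ge1$ and $k\ge0$, the coefficients of $\Theta_{e_k}e_{m,n}$ are regular at $q=1$, and
$$\Theta_{e_k}e_{m,n}\big|_{q=1}=\sum_{\pi\in\mathrm{LRD}(m+k,n+k)^{*k}}t^{\mathrm{area}(\pi)}x^\pi .\tag{3}$$

Whether (3) holds for all $m,n,k$ is the question taken from Iraci, Pagaria, Paolini, Vanden Wyngaerd, "Rectangular analogues of the square paths conjecture and the univariate Delta conjecture", arXiv:2206.00131 (2022). The answer is yes.

*Two small cases of the right side.* Summing over the labels of a vertical run of length $r$ gives $e_r$, so unlabelled paths suffice.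

For $m=1$, $k=1$, the path has $n+1$ north steps on the lines $x=0,1,2$. An undecorated row with $u$ undecorated and $d$ decorated rows below needs $x_i\le d+\lfloor u/n\rfloor=d$ (here $u\le n-1$). So $x_i\le1$ always, and the decorated rise must lie on $x=0$: if it were on $x=1$, the lowest row there would be undecorated with $d=0$. If $x=0$ carries $k'$ undecorated rows, of which $p\ge1$ are below the decorated one, then the $k'-p$ undecorated rows above it have area $1$ each and all others have area $0$. Summing over $p$,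
$$\sum_{k'=1}^{n}(1+t+\dots+t^{k'-1})\,e_{k'+1}e_{n-k'} .\tag{4}$$

For $m=3$, $n=2$, $k=1$: if $D=\{2\}$ then $x_1=x_2=0$ and $x_3\in\{0,1,2\}$, with area $2-x_3$, giving $t^2e_3+te_2e_1+e_2e_1$. If $D=\{3\}$ then $x_2=x_3\in\{0,1\}$, with area $1-x_2$, giving $te_3+e_1e_2$. The total is $(t+t^2)e_3+(2+t)e_2e_1$. Without decorations ($k=0$), $x_2\in\{0,1\}$ gives $te_2+e_1^2$. Now apply $\Phi$ to the latter and take the coefficient of $z$. By (2) we get
$$t\big(e_2e_1+(1+t)e_3\big)+2e_1e_2,$$
which is the same thing. This is what Section 3 proves in general.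

We shall prove more than Theorem 2.1. Let $R$ be the localization of $\mathbb Q(t)[q]$ at the prime $(q-1)$, and $\varepsilon=1-q$, so $R/\varepsilon R=\mathbb Q(t)$. Put $\Lambda_R=R[p_1,p_2,\dots]$. Then $\Lambda_R/\varepsilon\Lambda_R=\bar\Lambda$, and "$|_{q=1}$" is the reduction $\Lambda_R\to\bar\Lambda$. A superscript $+$ denotes the positive-degree part. Let $\widetilde\Theta_f=\Theta_f$ on $\Lambda^+$ and $\widetilde\Theta_f1=f[0]$, the constant term of $f$.

**Theorem 2.2.** For $f\in\Lambda_{\mathbb Q}$, $\widetilde\Theta_f$ preserves $\Lambda_R$. The reductions of $\widetilde\Theta_{p_r}$ $(r\ge1)$ are commuting derivations of $\bar\Lambda$. Hence at $q=1$ one has $\widetilde\Theta_f(gh)=\sum\widetilde\Theta_{f_{(1)}}(g)\,\widetilde\Theta_{f_{(2)}}(h)$ for the coproduct with the $p_r$ primitive, and $\bar\Theta(z)=\sum_kz^k\,\widetilde\Theta_{e_k}|_{q=1}$ is a ring homomorphism $\bar\Lambda\to\bar\Lambda[[z]]$. It is determined by $\bar\Theta(z)\sum_{n\ge0}w^ne_n=G(w)$, where $G$ is the unique solution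 of (1).

In short: $\bar\Theta(z)=\Phi$.

**Theorem 2.3.** Let $n\ge1$, let $\beta:\{0,\dots,n-1\}\to\mathbb Z_{\ge0}$ be weakly increasing, and let $m>\beta(n-1)$. Let
$$F_\beta=\sum_\pi t^{\sum_i(\beta(i-1)-x_i)}x^\pi$$
over labelled paths from $(0,0)$ to $(m,n)$ with $x_i\le\beta(i-1)$ for all $i$. Then $\Theta_{e_k}F_\beta|_{q=1}$ is the sum of $t^{\sum(d+\beta(u)-x_i)}x^\pi$ (exponent summed over undecorated rows) over labelled paths from $(0,0)$ to $(m+k,n+k)$ with no north step on $x=m+k$ and with $k$ decorated rises, such that each undecorated row $i$, with $u$ undecorated and $d$ decorated rows below it, satisfies $x_i\le d+\beta(u)$.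

**Corollary 2.4.** For $F_\beta$ as in Theorem 2.3 and any $k_1,\dots,k_l$, $\Theta_{e_{k_1}}\cdots\Theta_{e_{k_l}}F_\beta|_{q=1}$, and in particular $\Theta_{e_{k_1}}\cdots\Theta_{e_{k_l}}e_{m,n}|_{q=1}$, is a combination of the $e_\nu$ with coefficients in $\mathbb N[t]$.

**Facts we quote.** Let $B_\mu=\sum_{c\in\mu}q^{a'(c)}t^{l'(c)}$ and $\widetilde M=(1-q^{-1})(1-t^{-1})=M/(qt)$. Define operators $D_k,D_k^*$ on $\Lambda$ by
$$D(w)f=\sum_kw^kD_kf=f\big[X+\tfrac Mw\big]\mathrm{Exp}[-wX],\qquad D^*(z)f=\sum_kz^kD_k^*f=f\big[X-\tfrac{\widetilde M}z\big]\mathrm{Exp}[zX].$$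
For example $D_0e_1$ is the $w^0$-coefficient of $(e_1+M/w)(1-we_1+\cdots)$, which is $(1-M)e_1$. The facts are found in Macdonald's book, Ch. VI; Garsia–Haiman, *A remarkable q,t-Catalan sequence*; Garsia–Haiman–Tesler, *Explicit plethystic formulas…*; Bergeron–Garsia–Haiman–Tesler, *Identities and positivity conjectures…*; the last one is Mellit's theorem at $q=1$.

- (F1) $D_0\widetilde H_\mu=(1-MB_\mu)\widetilde H_\mu$ and $D_0^*\widetilde H_\mu=\big(1-\widetilde MB_\mu(q^{-1},t^{-1})\big)\widetilde H_\mu$.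
- (F2) $e_n[XY/M]=\sum_{\mu\vdash n}\widetilde H_\mu[X]\widetilde H_\mu[Y]/w_\mu$ with $w_\mu\in K^\times$.
- (F3) $\widetilde H_\mu[1-u]=\prod_{c\in\mu}(1-uq^{a'}t^{l'})$.
- (F4) $e_1\widetilde H_\mu=\sum_\nu d_{\nu\mu}\widetilde H_\nu$, over $\nu\supset\mu$ with $|\nu/\mu|=1$.
- (F5) $e_{m,n}$ has coefficients in $\mathbb Z[q,t]$, and $e_{m,n}|_{q=1}$ is the case $k=0$ of the right side of (3).

## 3. Cutting a decorated path at its first passages

This section is purely combinatorial: it shows that decorating paths is the substitution $\Phi$.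

**Theorem 3.1.** Let $\beta,m,n$ be as in Theorem 2.3. Let $\mathcal P^k_\beta$ be the set of sequences of columns $(\kappa_0,\dots,\kappa_{m+k-1})$ with $n$ letters $\mathsf N$ and $k$ letters $\mathsf D$ in total, such that each $\mathsf N$ in column $j$ with $u$ $\mathsf N$'s and $d$ $\mathsf D$'s below it in the whole path (all earlier columns, and lower in its own) satisfies $j\le d+\beta(u)$. Give it the weight $\prod_je_{|\kappa_j|}\cdot t^{\sum(d+\beta(u)-j)}$, summed over the $\mathsf N$'s. Then
$$\sum_kz^k\sum_{\mathcal P^k_\beta}\mathrm{wt}=\Phi(F_\beta).$$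

**Step 1: the undecorated side.** *We write $F_\beta$ in terms of column lengths.* Summing over labellings turns $x^\pi$ into the product of $e_r$ over the vertical runs. As $x_i\le\beta(i-1)<m$, all north steps lie on the lines $x=0,\dots,m-1$. Call $(r_0,\dots,r_{m-1})$ with $\sum r_j=n$ *admissible* if each row with $u$ rows below it lying in column $j$ has $j\le\beta(u)$. Then
$$F_\beta=\sum_{(r_j)\text{ admissible}}t^{\sum(\beta(u)-j)}\prod_{j=0}^{m-1}e_{r_j},\qquad \Phi(F_\beta)=\sum_{(r_j)\text{ admissible}}t^{\sum(\beta(u)-j)}\prod_{j=0}^{m-1}G_{r_j}.\tag{5}$$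

**Step 2: the walk of a decorated path.** *We express the conditions through a walk.* For an element of $\mathcal P^k_\beta$ let $s_j=(\#\mathsf D\text{ in columns}<j)-j$. So $s_0=0$, $s_{j+1}=s_j+d(\kappa_j)-1$, $s_{m+k}=-m$. For an $\mathsf N$ in column $j$ with $d'$ $\mathsf D$'s below it in its own column, $d-j=s_j+d'$. Its condition is therefore $s_j+d'+\beta(u)\ge0$, and the left side is its exponent of $t$. The walk goes down by at most one per step and ends at $-m$, so it visits each of $0,-1,\dots,-m$. Let $\tau_i$ be the first $j$ with $s_j=-i$; then $0=\tau_0<\tau_1<\dots<\tau_m\le m+k$.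

**Step 3: $\tau_m=m+k$.** *This ensures that nothing is left over after $m$ cuts.* Suppose $\tau_m<m+k$. If some column of index $\ge\tau_m$ is nonempty, let $j$ be the first such index. The columns from $\tau_m$ to $j-1$ are empty, so $s_j\le-m$. The lowest letter of $\kappa_j$ is an $\mathsf N$ with $d'=0$, and its exponent is $s_j+\beta(u)\le-m+\beta(n-1)<0$, contradicting its condition. So all columns of index $\ge\tau_m$ are empty; but then $s_{m+k}=-m-(m+k-\tau_m)<-m$, again a contradiction.

**Step 4: cut.** *We produce $m$ blocks and an admissible sequence.* By Step 3 the sequence is the concatenation of $m$ segments, the $i$-th consisting of columns $\tau_i,\dots,\tau_{i+1}-1$, $0\le i\le m-1$. With $\sigma_j=s_j+i$, the $i$-th segment starts at $\sigma=0$, stays $\ge0$, and ends at $-1$: it is a block. Let $r_i$ be its number of $\mathsf N$'s. An $\mathsf N$ in segment $i$ has exponent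
$$s_j+d'+\beta(u)=(\sigma_j+d')+(\beta(u)-i).\tag{6}$$
The sequence $(r_i)$ is admissible. Indeed, if segment $i$ contains an $\mathsf N$, then $\kappa_{\tau_i}$ is nonempty, since an empty first column would already be the whole segment. Its lowest letter is an $\mathsf N$ with $s=-i$, $d'=0$ and some $u=u_0$; its condition says $\beta(u_0)\ge i$. All $\mathsf N$'s in the segment have $u\ge u_0$, so $\beta(u)\ge i$ because $\beta$ is weakly increasing.

**Step 5: glue.** *We check that the cut is a bijection.* Take an admissible $(r_i)$ and, for each $i$, a block with $r_i$ $\mathsf N$'s and $k_i$ $\mathsf D$'s, $\sum k_i=k$. The concatenation has $\sum(k_i+1)=m+k$ columns. Block $i$ begins at level $-i$, so (6) holds, and the conditions hold since $\sigma_j+d'\ge0$ in a block and $\beta(u)-i\ge0$ by admissibility. The first passages to $-1,\dots,-m$ are at the block ends. So cutting and gluing are mutually inverse.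

**Step 6: weights.** By (6) the weight of the path, with $z^k$, is $t^{\sum(\beta(u)-i)}$ times the product of the block weights at $w=1$. Summing over blocks for fixed $(r_i)$ gives $t^{\sum(\beta(u)-i)}\prod_iG_{r_i}$, and then (5) gives $\Phi(F_\beta)$. $\square$

*Example.* Take $m=3$, $n=2$, $k=1$, $D=\{2\}$, $\beta=(0,1)$. The path with $x=(0,0,2)$ has columns $(\mathsf{ND},\emptyset,\mathsf N,\emptyset)$, walk $0,0,-1,-2,-3$, and blocks $(\mathsf{ND},\emptyset)$, $(\mathsf N)$, $(\emptyset)$: it comes from $(r_0,r_1,r_2)=(1,1,0)$. The path with $x=(0,0,1)$ has columns $(\mathsf{ND},\mathsf N,\emptyset,\emptyset)$ and the same walk, but blocks $(\mathsf{ND},\mathsf N)$, $(\emptyset)$, $(\emptyset)$: it comes from $(2,0,0)$, whose weight is $te_2$.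

## 4. Why one cannot put $q=1$ into the definition of $\Theta_f$

The other half of the proof is $\bar\Theta(z)=\Phi$. The obvious plan is to set $q=1$ in $\Theta_{e_k}=\Pi e_k^*\Pi^{-1}$ and compute. This stops at the first line. The eigenvalue of $\Pi$ on $\widetilde H_\mu$ contains the factor $1-q^{a'}$ for each cell with $l'=0$, $a'>0$, so $\Pi$ becomes singular at $q=1$ and $\Pi^{-1}$ has poles; and multiplication by $e_k[X/M]$ has poles too. In $\Theta_{e_1}e_1$ above, the $\widetilde H_2$-component was a pole $1/M$ times a zero $1-q$.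

One would like to bypass this with a formula for $\Theta_f$ that contains no $\Pi$ and whose poles at $q=1$ are under control. Conjugation by $\Pi$ is easy to follow on operators of the form "add a cell to $\mu$", because then the eigenvalue changes by one factor. So we write multiplication operators as iterated commutators of such operators (Section 5). Each commutator comes with a factor $M^{-1}$, and Section 6 shows that each commutator is also divisible by $\varepsilon$.

## 5. Multiplication operators as commutators, and their conjugates by $\Pi$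

Everything in this section is over $K$. We write $\underline f$, or just $f$, for multiplication by $f$.

**Step 1: raising the index.** *We relate $D_{k+1}$ to $D_k$.* Since $e_1[X+M/w]=e_1+M/w$ and $e_1[X-\widetilde M/z]=e_1-\widetilde M/z$, we have $[D(w),e_1]=\frac MwD(w)$ and $[D^*(z),e_1]=-\frac{\widetilde M}zD^*(z)$, that is,
$$[D_k,e_1]=MD_{k+1},\qquad[D_k^*,e_1]=-\widetilde MD_{k+1}^*.\tag{7}$$

**Step 2: operators that add a cell.** *We identify $e_1$, $D_1$, $D_1^*$ as such operators.* Let $A_j\widetilde H_\mu=\sum_\nu d_{\nu\mu}x_{\nu/\mu}^j\widetilde H_\nu$ with the coefficients of (F4), where $x_{\nu/\mu}=q^{a'}t^{l'}$ for the added cell. So $A_0=e_1$. By (F1), the eigenvalue of $D_0$ on $\widetilde H_\nu$ minus that on $\widetilde H_\mu$ is $-Mx_{\nu/\mu}$, so $[D_0,e_1]=-MA_1$. Similarly $[D_0^*,e_1]=-\widetilde MA_{-1}$. By (7),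
$$D_1=-A_1,\qquad D_1^*=A_{-1}.$$

**Step 3: conjugation.** *We deform $\Pi$ to keep it invertible on constants.* Over $K(v)$ let $\Delta_v\widetilde H_\mu=\prod_{c\in\mu}(1-vq^{a'}t^{l'})\,\widetilde H_\mu$. Adding a cell multiplies the eigenvalue by $1-vx_{\nu/\mu}$, so $\Delta_vA_j\Delta_v^{-1}=A_j-vA_{j+1}$. Hence
$$\Delta_vD_0\Delta_v^{-1}=D_0,\qquad\Delta_ve_1\Delta_v^{-1}=e_1+vD_1,\qquad\Delta_vD_1^*\Delta_v^{-1}=D_1^*-ve_1.\tag{8}$$

**Step 4: all multiplications from commutators.** *We need generators of $\Lambda$, not only $e_1$.*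

**Lemma 5.1.** For $r\ge1$,
$$[D_{r-1},D_1^*]=-\frac{M}{(1-qt)(qt)^{r-1}}\;\underline{h_r[(1-qt)X]}.\tag{9}$$

**Proof.** Fix $f\in\Lambda$, let $x=z/w$ and
$$N=f\Big[X+\frac Mw-\frac{\widetilde M}z\Big]\mathrm{Exp}[(z-w)X].$$
From the definitions, $D(w)D^*(z)f=\mathrm{Exp}[xM]\,N$: applying $D(w)$ replaces $X$ by $X+M/w$ in $f[X-\widetilde M/z]\mathrm{Exp}[zX]$ and multiplies by $\mathrm{Exp}[-wX]$. In the same way $D^*(z)D(w)f=\mathrm{Exp}[x^{-1}\widetilde M]\,N$. Now
$$\mathrm{Exp}[xM]=\frac{(1-qx)(1-tx)}{(1-x)(1-qtx)}=:\varphi(x)$$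
expanded in powers of $x$, while
$$\mathrm{Exp}[x^{-1}\widetilde M]=\frac{(1-\frac1{qx})(1-\frac1{tx})}{(1-\frac1x)(1-\frac1{qtx})}$$
is, after multiplying numerator and denominator by $qtx^2$, the same rational function $\varphi$, now expanded in powers of $x^{-1}$. Since $(1-qx)(1-tx)-(1-x)(1-qtx)=Mx$,
$$\varphi=1+A\Big(\frac1{1-x}-\frac1{1-qtx}\Big),\qquad A=\frac M{1-qt}.$$
The expansion of $\frac1{1-cx}$ in powers of $x$ minus its expansion in powers of $x^{-1}$ is $\sum_{n\in\mathbb Z}c^nx^n$. So the difference of the two expansions of $\varphi$ is $A\sum_{n\in\mathbb Z}(1-(qt)^n)x^n$.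

Write $N=\sum N_{ij}w^iz^j$. The indices $i$ and $j$ are bounded below, so for a given value of $i+j$ there are finitely many terms and all sums below are finite. Taking the coefficient of $w^az^b$,
$$[D_a,D_b^*]f=A\sum_nN_{a+n,b-n}-A\sum_n(qt)^nN_{a+n,b-n}.$$
The first sum is the coefficient of $w^{a+b}$ in $N|_{z=w}=f[X+(M-\widetilde M)/w]$, which has only nonpositive powers of $w$. So it vanishes when $a+b\ge1$. For the second, put $w=qtz$: the coefficient of $z^{a+b}$ in $N|_{w=qtz}$ is $\sum_n(qt)^{a+n}N_{a+n,b-n}$. Since $M/(qtz)=\widetilde M/z$, we have $N|_{w=qtz}=f\cdot\mathrm{Exp}[(1-qt)zX]$, whose $z^{a+b}$-coefficient is $f\,h_{a+b}[(1-qt)X]$. So for $a+b\ge1$, $[D_a,D_b^*]f=-A(qt)^{-a}h_{a+b}[(1-qt)X]\,f$. Take $a=r-1$, $b=1$. $\square$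

**Step 5: the operators $V_f$.** *We let $v\to1$.* On $\Lambda^+$ we have $\Delta_v=(1-v)\Pi_v$, where $\Pi_v$ has eigenvalues $\prod_{c\ne(0,0)}(1-vq^{a'}t^{l'})$. It is regular and invertible at $v=1$, and $\Pi_1=\Pi$ on $\Lambda^+$. For $g\in\Lambda^+$ the scalars $1-v$ cancel: $\Delta_v\underline f\Delta_v^{-1}g=\Pi_v\underline f\Pi_v^{-1}g$. On the constant $1$, where $\Delta_v1=1$, we get $\Delta_v\underline f\Delta_v^{-1}1=\Delta_vf$, which is $(1-v)\Pi_vf$ if $f$ has no constant term, and $f$ if $f$ is constant. Everything is regular at $v=1$, so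
$$V_f:=\Delta_v\underline f\Delta_v^{-1}\big|_{v=1}$$
exists, and $f\mapsto V_f$ is a $K$-algebra homomorphism $\Lambda\to\mathrm{End}(\Lambda)$, being a specialization of a conjugation. Explicitly
$$V_fg=\Pi\underline f\Pi^{-1}g\quad(g\in\Lambda^+),\qquad V_f1=f[0].$$
Comparing with the definition, $\widetilde\Theta_f=V_{f[X/M]}$.

Now conjugate (7) and (9) by $\Delta_v$ using (8), and set $v=1$. With $D_0^\sharp=D_0$ and $D_{k+1}^\sharp=M^{-1}[D_k^\sharp,\,e_1+D_1]$ we obtain
$$V_{e_1}=e_1+D_1,\qquad V_{h_r[(1-qt)X]}=-(1-qt)(qt)^{r-1}M^{-1}\,[D_{r-1}^\sharp,\;D_1^*-e_1].\tag{10}$$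
No $\Pi$ is left.

*Example.* By (10), $\widetilde\Theta_{e_1}=M^{-1}(e_1+D_1)$. The coefficient of $w$ in $(e_1+M/w)^2\sum_i(-w)^ie_i$ is $-e_1^3+2Me_1e_2-M^2e_3$, so $\Theta_{e_1}(e_1^2)=2e_1e_2-Me_3$. Since $\Theta_{e_1}e_1=e_2$, the operator $\Theta_{e_1}$ is not a derivation, but here the error $-Me_3$ is divisible by $\varepsilon$.

## 6. The $\varepsilon$-filtration: derivations at $q=1$

The example suggests that $\widetilde\Theta_{p_r}$ becomes a derivation at $q=1$. To prove it, we single out a class of operators for which each commutator with a multiplication gains a factor $\varepsilon$.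

An operator $P\in\mathrm{End}_R(\Lambda_R)$ induces $\bar P$ on $\bar\Lambda$; and $P\in\varepsilon^j\mathrm{End}_R(\Lambda_R)$ means $P\Lambda_R\subset\varepsilon^j\Lambda_R$. For $f\in\Lambda_R$ put $\mathrm{ad}_fP=[P,\underline f]$. These are derivations of $\mathrm{End}_R(\Lambda_R)$, and they commute with each other because multiplications commute. Let
$$\mathcal D=\{P:\ \mathrm{ad}_{f_1}\cdots\mathrm{ad}_{f_j}P\in\varepsilon^j\,\mathrm{End}_R(\Lambda_R)\ \text{ for all }j\ge0,\ f_1,\dots,f_j\in\Lambda_R\}.$$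
For instance, each $\underline f$ with $f\in\Lambda_R$ is in $\mathcal D$, since $\mathrm{ad}_g\underline f=0$. On the other hand $\partial/\partial p_1$ is not in $\mathcal D$, since $\mathrm{ad}_{p_1}$ of it is the identity, but $\varepsilon\,\partial/\partial p_1$ is: its $\mathrm{ad}_f$ is multiplication by $\varepsilon\,\partial f/\partial p_1$, and its higher $\mathrm{ad}$'s vanish.

**Lemma 6.1.**
(a) $\mathcal D$ is an $R$-algebra containing all $\underline f$, $f\in\Lambda_R$.
(b) If $P\in\mathcal D$ and $f\in\Lambda_R$ then $[P,\underline f]\in\varepsilon\mathcal D$.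
(c) If $P\in\mathcal D$ then $\bar P$ is multiplication by $\overline{P1}$.
(d) If $P,Q\in\mathcal D$ then $[P,Q]\in\varepsilon\mathcal D$.
(e) If $P\in\mathcal D$ and $P1=0$, then $\varepsilon^{-1}P$ preserves $\Lambda_R$ and its reduction is a derivation of $\bar\Lambda$.
(f) $D_k,D_k^*\in\mathcal D$ for all $k$.

**Proof.** For $A=\{a_1,\dots,a_i\}\subset\{1,\dots,j\}$ write $\mathrm{ad}_A=\mathrm{ad}_{f_{a_1}}\cdots\mathrm{ad}_{f_{a_i}}$.

(a) By the Leibniz rule $\mathrm{ad}_{f_1}\cdots\mathrm{ad}_{f_j}(PQ)=\sum_{A\sqcup B}\mathrm{ad}_AP\;\mathrm{ad}_BQ$, and each term is in $\varepsilon^{|A|+|B|}\mathrm{End}=\varepsilon^j\mathrm{End}$.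

(b) The case $j=1$ of the definition gives $[P,\underline f]=\varepsilon P'$ with $P'\in\mathrm{End}_R(\Lambda_R)$. Then $\mathrm{ad}_{f_1}\cdots\mathrm{ad}_{f_j}P'=\varepsilon^{-1}\mathrm{ad}_{f_1}\cdots\mathrm{ad}_{f_j}\mathrm{ad}_fP\in\varepsilon^j\mathrm{End}$.

(c) $[P,\underline f]1=Pf-f\cdot P1$ lies in $\varepsilon\Lambda_R$.

(d) $\mathrm{ad}_{f_1}\cdots\mathrm{ad}_{f_j}[P,Q]=\sum_{A\sqcup B}[\mathrm{ad}_AP,\mathrm{ad}_BQ]$. By (b), $\mathrm{ad}_AP=\varepsilon^{|A|}P'$ and $\mathrm{ad}_BQ=\varepsilon^{|B|}Q'$ with $P',Q'\in\mathcal D$. By (c), $\bar P'$ and $\bar Q'$ are multiplications and commute, so $[P',Q']\in\varepsilon\,\mathrm{End}$. Everything lies in $\varepsilon^{j+1}\mathrm{End}$, for every $j\ge0$; dividing by $\varepsilon$ gives the claim.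

(e) By (c), $\bar P=0$, so $\varepsilon^{-1}P$ preserves $\Lambda_R$. For $f,g\in\Lambda_R$,
$$\varepsilon^{-1}P(fg)=\big(\varepsilon^{-1}[P,\underline f]\big)g+f\,\varepsilon^{-1}Pg.$$
By (b), $\varepsilon^{-1}[P,\underline f]\in\mathcal D$, so by (c) it reduces to multiplication by the class of $\varepsilon^{-1}[P,\underline f]1=\varepsilon^{-1}Pf$. This is the product rule.

(f) $D_k$ preserves $\Lambda_R$, since $M_r\in R$. From the definition $D(w)\underline g=\underline{g[X+M/w]}\,D(w)$. The substitution is $p_r\mapsto p_r+M_rw^{-r}$ and $M_r\in\varepsilon R$, so $g[X+M/w]-g=\varepsilon\sum_{j\ge1}g^{(j)}w^{-j}$, a finite sum with $g^{(j)}\in\Lambda_R$. Hence $\mathrm{ad}_gD_k=\varepsilon\sum_jg^{(j)}D_{k+j}$. Applying further $\mathrm{ad}$'s, which kill the multiplications $g^{(j)}$, each produces another factor $\varepsilon$. For $D_k^*$ the substitution is $p_r\mapsto p_r-M_r(qt)^{-r}z^{-r}$, $qt$ is a unit of $R$, and the argument is the same. $\square$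

**Proposition 6.2.** $V_f\in\mathcal D$ for $f\in\Lambda_R$. The operators $\widetilde\Theta_{p_r}=M_r^{-1}V_{p_r}$ preserve $\Lambda_R$ and reduce to commuting derivations $\delta_r$ of $\bar\Lambda$. All $\widetilde\Theta_{e_k}$ preserve $\Lambda_R$, and
$$\bar\Theta(z)=\sum_kz^k\,\widetilde\Theta_{e_k}|_{q=1}=\exp\Big(\sum_{r\ge1}\frac{(-1)^{r-1}z^r}r\,\delta_r\Big)\tag{11}$$
is a ring homomorphism $\bar\Lambda\to\bar\Lambda[[z]]$ commuting with $\delta_1$.

**Proof.** *$V_f\in\mathcal D$.* The element $M_r=\varepsilon\,(1+q+\dots+q^{r-1})(1-t^r)$ is $\varepsilon$ times a unit of $R$, and $1-q^rt^r$ is a unit of $R$. By Lemma 6.1(f) and (a), $D_0$, $e_1+D_1$ and $D_1^*-e_1$ are in $\mathcal D$. By (d), $M^{-1}[\mathcal D,\mathcal D]\subset\mathcal D$. So inductively $D_k^\sharp\in\mathcal D$, and then $V_{h_r[(1-qt)X]}\in\mathcal D$ by (10). Now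
$$h_r[(1-qt)X]=\frac{1-q^rt^r}r\,p_r+(\text{a polynomial in }p_1,\dots,p_{r-1}\text{ over }R),$$
and the leading coefficient is a unit, so these elements generate $\Lambda_R$ as an $R$-algebra. As $V$ is a homomorphism and $\mathcal D$ an algebra, $V_f\in\mathcal D$ for all $f\in\Lambda_R$.

*Derivations.* $\widetilde\Theta_{p_r}=V_{p_r[X/M]}=M_r^{-1}V_{p_r}$. Since $V_{p_r}1=p_r[0]=0$, Lemma 6.1(e) applies and gives $\delta_r$. The $\delta_r$ commute because the $V_{p_r}$ do.

*The exponential.* We have $\sum_kz^ke_k[X/M]=\exp\big(\sum_r(-1)^{r-1}z^rp_r[X/M]/r\big)$. Applying the homomorphism $V$ coefficientwise in $z$, $\widetilde\Theta_{e_k}$ is a polynomial over $\mathbb Q$ in the $\widetilde\Theta_{p_r}$. So it preserves $\Lambda_R$, and (11) holds. The sum in (11) is a derivation of $\bar\Lambda[[z]]$ (extended $z$-linearly) that raises the $z$-order; the exponential of such a derivation converges and is multiplicative. It commutes with $\delta_1$ because the $\delta_r$ commute. $\square$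

## 7. The derivation $\delta_1$ and the value $\bar\Theta(z)e_1$

A ring homomorphism commuting with $\delta_1$ is determined by its value on $e_1$, if $e_1$ and its iterated images under $\delta_1$ generate $\bar\Lambda$. So we compute $\delta_1$, compute $\bar\Theta(z)e_1$, and check generation. Let $E(w)=\sum_{n\ge0}w^ne_n$ and $[k]_t=1+t+\dots+t^{k-1}$.

**Step 1: $\delta_1$.** *We show*
$$\delta_1E(w)=E(w)\sum_{k\ge1}[k]_tw^ke_{k+1},\qquad\text{i.e.}\qquad\delta_1e_r=\sum_{k=1}^r[k]_t\,e_{k+1}e_{r-k}.\tag{12}$$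
We have $\widetilde\Theta_{p_1}=\widetilde\Theta_{e_1}=M^{-1}(e_1+D_1)$ by (10). As $E(w)=\exp\big(\sum_r(-1)^{r-1}w^rp_r/r\big)$, substituting $X+M/\zeta$ and writing $y=w/\zeta$ gives
$$E(w)[X+M/\zeta]=E(w)\,\frac{(1+y)(1+qty)}{(1+qy)(1+ty)}.$$
At $q=1$ the fraction is $1$, and its $q$-derivative there is $\frac{ty}{1+ty}-\frac y{1+y}$. Since $q=1-\varepsilon$, modulo $\varepsilon^2$ the fraction is
$$1+\varepsilon\Big(\frac y{1+y}-\frac{ty}{1+ty}\Big)=1+\varepsilon\sum_{k\ge1}(-1)^{k-1}(1-t^k)y^k.$$
Multiply by $\mathrm{Exp}[-\zeta X]=\sum_i(-\zeta)^ie_i$ and take the coefficient of $\zeta^1$. The term $1$ gives $-e_1E(w)$, which cancels $e_1E(w)$. The term with $y^k=w^k\zeta^{-k}$ pairs with $i=k+1$ and gives $\varepsilon(1-t^k)w^ke_{k+1}E(w)$. Dividing by $M=\varepsilon(1-t)$ and reducing, we get (12). Formula (12) for $r=n$ is exactly the path count (4): this is the case $m=1$, $k=1$ of Theorem 2.1, because $e_{1,n}|_{q=1}=e_n$.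

**Step 2: $\Theta_{e_{n-1}}e_1=e_n$ for $n\ge1$.** *Hence*
$$\bar\Theta(z)e_1=\sum_{k\ge0}z^ke_{k+1}.\tag{13}$$
Write $e_n^*=e_n[X/M]$. Put $Y=1-u$ in (F2) and use (F3): $e_n[X(1-u)/M]=\sum_\mu\frac1{w_\mu}\prod_{c}(1-uq^{a'}t^{l'})\widetilde H_\mu$. At $u=0$ this reads $e_n^*=\sum_\mu\widetilde H_\mu/w_\mu$. Therefore
$$e_n[X(1-u)/M]=\Delta_ue_n^*=(1-u)\Pi_ue_n^*.$$
Divide by $1-u$ and let $u\to1$. In the power-sum expansion of the left side, $p_\lambda$ comes with $\prod_i(1-u^{\lambda_i})/M_{\lambda_i}$, so only $\lambda=(n)$ survives. Its coefficient in $e_n$ is $(-1)^{n-1}/n$, and $(1-u^n)/(1-u)\to n$. Thus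
$$\Pi e_n^*=\frac{(-1)^{n-1}}{M_n}\,p_n.\tag{14}$$
Next, from $\sum_nu^ne_n\big[\frac XM+\frac1\zeta\big]=(1+\frac u\zeta)\sum_nu^ne_n^*$ we get $D(\zeta)e_n^*=(e_n^*+\zeta^{-1}e_{n-1}^*)\sum_i(-\zeta)^ie_i$. The $\zeta^0$-coefficient is $D_0e_n^*=e_n^*-e_1e_{n-1}^*$, that is, $(1-D_0)e_n^*=e_1e_{n-1}^*$. Finally $D_0p_n$ is the $\zeta^0$-coefficient of $(p_n+M_n\zeta^{-n})\sum_i(-\zeta)^ie_i$, so $(1-D_0)p_n=-M_n(-1)^ne_n$. Since $\Pi^{-1}e_1=e_1$ and $D_0$ commutes with $\Pi$ (both are diagonal on the $\widetilde H_\mu$),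
$$\Theta_{e_{n-1}}e_1=\Pi(e_{n-1}^*e_1)=(1-D_0)\Pi e_n^*=\frac{(-1)^{n-1}}{M_n}(1-D_0)p_n=e_n.$$

**Step 3: generation.** *The elements $\delta_1^je_1$, $j\ge0$, generate the ring $\bar\Lambda$ over $\mathbb Q(t)$.* By (12), $\delta_1$ maps $\bar\Lambda^+$ to itself. Being a derivation, it then preserves $(\bar\Lambda^+)^2$. Also by (12), $\delta_1e_r\equiv[r]_te_{r+1}$ modulo $(\bar\Lambda^+)^2$, since the terms with $k<r$ are products. So $\delta_1^je_1$ is homogeneous of degree $j+1$ and congruent to $[j]_t!\,e_{j+1}$, where $[j]_t!=[1]_t\cdots[j]_t\ne0$. By induction on the degree, each $e_{j+1}$ is a polynomial in $e_1,\delta_1e_1,\dots,\delta_1^je_1$.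

## 8. The substitution $e_r\mapsto G_r$ commutes with $\delta_1$

**Proposition 8.1.** $\Phi=\bar\Theta(z)$.

By (2) and (13), $\Phi(e_1)=G_1=\sum_kz^ke_{k+1}=\bar\Theta(z)e_1$. Both maps are homomorphisms of $\mathbb Q(t)$-algebras. If we show
$$\Phi\,\delta_1=\delta_1\,\Phi\tag{15}$$
($\delta_1$ acting coefficientwise on $\bar\Lambda[[z]]$), then, as $\bar\Theta(z)$ commutes with $\delta_1$ by Proposition 6.2, the two maps agree on all $\delta_1^je_1$, hence everywhere by Step 3 of Section 7. The rest of this section proves (15).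

**Step 1: reduction to one identity for $G$.** Both sides of (15) are derivations along $\Phi$, that is, maps $\partial$ with $\partial(fg)=\partial(f)\Phi(g)+\Phi(f)\partial(g)$. So it suffices to check (15) on all $e_n$, that is, on $E(w)$. With $S_0(w)=(E(w)-1)/w=\sum_{k\ge0}w^ke_{k+1}$, (12) becomes
$$\delta_1E(w)=\frac1{1-t}E(w)\big(S_0(w)-S_0(tw)\big).$$
Apply $\Phi$, which sends $E(w)$ to $G(w)$ and $S_0$ to $S:=(G-1)/w$. Then (15) is equivalent to
$$\delta_1G=\mathsf R,\qquad\mathsf R:=\frac1{1-t}\,G(w)\big(S(w)-S(tw)\big).\tag{16}$$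

**Step 2: an operator form of (1).** *We rewrite the functional equation so that $\delta_1$ can be applied to it.* Let $\mathcal S=\bar\Lambda[[z,w]]$ and $I=(z,w)$, so that $I^n$ consists of the series with all terms of degree $\ge n$ in $(z,w)$. A series used as an operator on $\mathcal S$ means multiplication by it, and $P(F)$ means the operator $P$ applied to the series $F$. Let $T$ be the $\bar\Lambda[[z]]$-linear map $w\mapsto tw$, and
$$\mathsf W=\text{multiplication by }w,\qquad\mathsf Y=zGT,\qquad\mathsf A=\mathsf W+\mathsf Y,\qquad\mathsf B=t\mathsf W+\mathsf Y.$$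
All of these are $\bar\Lambda[[z]]$-linear, so they commute with multiplication by $e_r$. Also $\mathsf A I^n\subset I^{n+1}$ and $\mathsf B I^n\subset I^{n+1}$, so the infinite sums below converge. Since $T\mathsf W=t\mathsf WT$, we have $\mathsf Y\mathsf W=t\mathsf W\mathsf Y$. Expand $(\mathsf W+\mathsf Y)^k$ into words and move all $\mathsf W$'s to the left: each pair ($\mathsf Y$ before $\mathsf W$) costs a factor $t$. So
$$\mathsf A^k=\sum_d{k\brack d}_t\mathsf W^{k-d}\mathsf Y^d,\qquad\mathsf Y^d(1)=z^d\prod_{i=0}^{d-1}G(t^iw).$$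
With this, (1) says precisely
$$G=1+w\sum_{r\ge1}e_r\,\mathsf A^{r-1}(1).\tag{17}$$

**Step 3: the linear equation for $\delta_1G$.** *We differentiate (17) and show that the result has at most one solution.* The derivation $\delta_1$, acting coefficientwise, commutes with $w$, $z$, $T$ and kills $1$. With $U=\delta_1G$ we have $[\delta_1,\mathsf A]=zUT$ as operators. So (17) gives
$$U=w\sum_{r\ge1}(\delta_1e_r)\,\mathsf A^{r-1}(1)+w\sum_{r\ge1}e_r\sum_{i+j=r-2}\mathsf A^i(zUT)\mathsf A^j(1),\tag{18}$$
with $i,j\ge0$. This equation has at most one solution $U\in\mathcal S$: the difference $W$ of two solutions satisfies $W=w\sum_re_r\sum\mathsf A^i(zWT)\mathsf A^j(1)$, so if $z^n$ divides $W$, then $z^{n+1}$ does. Thus it is enough to check that $U=\mathsf R$ satisfies (18).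

**Step 4: four operator relations.** *These are all we need about $\mathsf A$ and $\mathsf B$.* Put
$$P=\sum_{k\ge0}e_{k+1}\mathsf A^k,\qquad P_t=\sum_{k\ge0}t^ke_{k+1}\mathsf A^k,\qquad Q=\sum_{k\ge1}(1-t^k)e_{k+1}\mathsf A^{k-1}.$$
Directly from the definitions and (17),
$$P(1)=S,\qquad Q\mathsf A=P-P_t,\qquad\sum_{j\ge0}e_j\mathsf A^j=1+\mathsf AP.\tag{19}$$
Moreover:

- (i) $\mathsf B\mathsf W=\mathsf W\cdot t\mathsf A$, because $t\mathsf W\mathsf W+\mathsf Y\mathsf W=t\mathsf W\mathsf W+t\mathsf W\mathsf Y$. Hence $\mathsf B^k\mathsf W=t^k\mathsf W\mathsf A^k$.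
- (ii) $(GT)\mathsf A=\mathsf B\,(GT)$, because $(GT)\mathsf W=t\mathsf W(GT)$ and $GT$ commutes with $\mathsf Y=zGT$. Hence $(GT)\mathsf A^k=\mathsf B^k(GT)$.
- (iii) $\mathsf A^k-\mathsf B^k=(1-t^k)\mathsf W\mathsf A^{k-1}$ for $k\ge1$. Indeed $\mathsf A-\mathsf B=(1-t)\mathsf W$, so by telescoping and (i), $\mathsf A^k-\mathsf B^k=\sum_{i=0}^{k-1}\mathsf B^i(\mathsf A-\mathsf B)\mathsf A^{k-1-i}=(1-t)\sum_{i=0}^{k-1}t^i\,\mathsf W\mathsf A^{k-1}$.
- (iv) $z\mathsf RT=\frac1{1-t}[S,\mathsf A]$. Indeed $z\mathsf RT=\frac1{1-t}\big(S\cdot zGT-zG\cdot S(tw)T\big)$, and $S(tw)T=TS$ as operators, so this is $\frac1{1-t}[S,\mathsf Y]$; and $S$ commutes with $\mathsf W$.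

**Step 5: the right side of (18) for $U=\mathsf R$.** *We compute it times $\frac{1-t}w$.* By (iv) and telescoping, $\sum_{i+j=r-2}\mathsf A^i(z\mathsf RT)\mathsf A^j=\frac1{1-t}[S,\mathsf A^{r-1}]$. So the second sum of (18), times $\frac{1-t}w$, is
$$\sum_{r\ge1}e_r\big(S\cdot\mathsf A^{r-1}(1)-\mathsf A^{r-1}(S)\big)=S^2-P(S).$$
For the first sum insert (12) and write $j=r-k$. Times $\frac{1-t}w$ it is, by (19),
$$\sum_{k\ge1,\,j\ge0}(1-t^k)e_{k+1}e_j\,\mathsf A^{k-1+j}(1)=Q(1+\mathsf AP)(1)=Q(1)+(P-P_t)(S).$$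
Adding, $\frac{1-t}w\cdot(\text{right side of (18)})=S^2+Q(1)-P_t(S)$.

**Step 6: the left side.** *We compute $\frac{1-t}w\mathsf R=\frac1w\big(GS-G\cdot S(tw)\big)$.* Since $G=1+wS$, we have $GS=S+wS^2$. Next, $G\cdot S(tw)=(GT)(S)=(GT)P(1)$. By (ii), and since $(GT)(1)=G=1+\mathsf W(S)$, this equals
$$\sum_{k\ge0}e_{k+1}\mathsf B^k(1)+\sum_{k\ge0}e_{k+1}\mathsf B^k\mathsf W(S).$$
By (iii) the first sum is $P(1)-\mathsf WQ(1)=S-wQ(1)$. By (i) the second is $\mathsf WP_t(S)=wP_t(S)$. So $G\cdot S(tw)=S-wQ(1)+wP_t(S)$ and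
$$\frac{1-t}w\mathsf R=\frac1w\big(S+wS^2-S+wQ(1)-wP_t(S)\big)=S^2+Q(1)-P_t(S).$$
This equals the result of Step 5. So $\mathsf R$ solves (18), and by Step 3 $\delta_1G=\mathsf R$, which is (16). Hence (15) holds, and Proposition 8.1 is proved. $\square$

## 9. From $\bar\Theta(z)=\Phi$ to the theorems

**Proof of Theorem 2.2.** For $f\in\Lambda_{\mathbb Q}$, $\widetilde\Theta_f=V_{f[X/M]}$ is a polynomial over $\mathbb Q$ in the $\widetilde\Theta_{p_r}$, so it preserves $\Lambda_R$ by Proposition 6.2, which also says that the $\delta_r$ are commuting derivations. The coproduct formula is trivial for $f=1$ and is the product rule for $f=p_r$. If it holds for $f$ and $f'$ it holds for $ff'$, because $\widetilde\Theta_{ff'}=\widetilde\Theta_f\widetilde\Theta_{f'}$ and the coproduct is multiplicative; and it is linear in $f$. So it holds for all $f$. The map $\bar\Theta(z)$ is a ring homomorphism by Proposition 6.2, and by Proposition 8.1, $\bar\Theta(z)\sum_nw^ne_n=\sum_nw^nG_n=G(w)$, the unique solution of (1). Since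 the $e_n$ generate $\bar\Lambda$, this determines it. $\square$

**Proof of Theorem 2.3.** As $F_\beta$ has degree $n\ge1$, and $\widetilde\Theta_{e_k}=\Theta_{e_k}$ on $\Lambda^+$, Proposition 8.1 gives $\sum_kz^k\,\Theta_{e_k}F_\beta|_{q=1}=\Phi(F_\beta)$. By Theorem 3.1 this is the generating function of the sets $\mathcal P_\beta^k$. It remains to recognize the paths of the theorem. Read a path with decorated rows as a sequence of columns: column $j$ is the word of rows on the line $x=j$, with $\mathsf D$ for decorated and $\mathsf N$ for undecorated. As there is no north step on $x=m+k$, there are $m+k$ columns. The decorated rows are all rises exactly when no decorated row is the lowest in its column, that is, when each word is empty or starts with $\mathsf N$. Summing over labellings gives $\prod_je_{|\kappa_j|}$. The conditions $x_i\le d+\beta(u)$ and the exponents are those of $\mathcal P_\beta^k$. $\square$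

**Proof of Theorem 2.1.** Let $\beta(u)=\lfloor um/n\rfloor$, which is weakly increasing with $\beta(n-1)<m$.

**Step 1: the symmetric function side.** For $k=0$ the conditions in (3) are $x_i\le(i-1)m/n$, and the area of row $i$ is $\lfloor(i-1)m/n\rfloor-x_i$. So (F5) says that $e_{m,n}\in\Lambda_R$ and $e_{m,n}|_{q=1}=F_\beta$. By Proposition 6.2, $\Theta_{e_k}e_{m,n}\in\Lambda_R$, and its reduction depends only on that of $e_{m,n}$. Hence $\Theta_{e_k}e_{m,n}|_{q=1}=\Theta_{e_k}F_\beta|_{q=1}$, which Theorem 2.3 computes.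

**Step 2: the paths.** *We match $\mathrm{LRD}(m+k,n+k)^{*k}$ with the paths of Theorem 2.3.* If row $i$ has $d$ decorated and $u$ undecorated rows below it, then $L_D(i-1)=d+um/n$ and $\lfloor L_D(i-1)\rfloor=d+\beta(u)$.

- For an undecorated row, $x_i\le L_D(i-1)$ is equivalent to $x_i\le d+\beta(u)$, and its area is $d+\beta(u)-x_i$.
- For a decorated row, the condition follows from the others: row $i\ge2$ is a rise, so $x_i=x_{i-1}\le L_D(i-2)\le L_D(i-1)$ by induction on $i$. The induction starts because row 1 is never a rise, hence is undecorated.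
- In an element of $\mathrm{LRD}(m+k,n+k)^{*k}$, $x_i\le L_D(i-1)<L_D(n+k)=m+k$, so there is no north step on $x=m+k$.

So every element of $\mathrm{LRD}(m+k,n+k)^{*k}$ is one of the paths of Theorem 2.3, and conversely. The weights agree, since in both cases only undecorated rows contribute to the exponent of $t$. $\square$

**Proof of Corollary 2.4.** The right side of (1) has coefficients in $\mathbb N[t]$ and determines $G$ degree by degree in $(z,w)$. By induction each $G_r$ has coefficients, in $z$ and the $e_\nu$, in $\mathbb N[t]$. Hence so does $\Phi(e_\nu)=\prod_iG_{\nu_i}$, and its $z^k$-coefficient is $\Theta_{e_k}e_\nu|_{q=1}$ for $\nu\ne\emptyset$. So $\Theta_{e_k}|_{q=1}$ maps $\mathbb N[t]$-combinations of the $e_\nu$, $\nu\neq\emptyset$, to such combinations. Each $\Theta_{e_k}$ preserves $\Lambda_R^+$, so the reductions can be composed. By (5), $F_\beta$ is such a combination, and so is $e_{m,n}|_{q=1}$, which is of this form. $\square$
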